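\title{Graphs of maximum degree five have unbounded geometric thickness}

\begin{abstract}
The geometric thickness of a graph is the least number of colors in a straight-line drawing whose edges are colored so that no two edges of the same color cross. We show that the graphs of maximum degree at most $\Delta$ have bounded geometric thickness if and only if $\Delta\le4$. For every $\Delta\ge5$ and all large $n$, almost all labeled $\Delta$-regular graphs on $n$ vertices have geometric thickness at least $c\sqrt\Delta\,n^{1/2-2/\Delta}(\log n)^{-(1-2/\Delta)}$, where $c>0$ is an absolute constant. The proof is a count: for each fixed $t\ge2$ there are $n^{(2+o(1))n}$ labeled $n$-vertex graphs of geometric thickness at most $t$. The upper bound combines planar separators with Warren's bound on sign patterns of polynomials.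
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite and simple, $[n]=\{1,\dots,n\}$, and $\log$ is the natural logarithm. A \emph{straight-line drawing} of a graph places the vertices at distinct points of the plane and draws each edge as the segment between its endpoints, in such a way that no edge contains a vertex other than its endpoints. Two edges \emph{cross} if they have a common point that is interior to both segments. The \emph{geometric thickness} of a graph $G$ is the least $t$ for which $G$ has a straight-line drawing and a coloring of its edges with $t$ colors in which no two edges of the same color cross. It counts the crossing-free layers needed to draw $G$ when all layers must share one placement of the vertices. Deleting vertices or edges does not increase it.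

How large can the geometric thickness be if the maximum degree is at most $\Delta$? For $\Delta\le2$ the components are paths and cycles; drawn far apart as convex polygonal curves, they need one color. For larger $\Delta$ two observations suggest a bound depending only on $\Delta$. First, density is no obstacle. A color class is a planar graph, so it has at most $3n$ edges, and a graph with $m$ edges needs at least $m/(3n)$ colors; but $m\le\Delta n/2$ makes this at most $\Delta/6$. Second, an edge is adjacent to at most $2\Delta-2$ others, so greedy coloring splits the edges into at most $2\Delta-1$ matchings, and each matching on its own has a crossing-free drawing. The only possible obstruction is that the layers must agree on where the vertices are.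

This obstruction is real. Bar\'at, Matou\v{s}ek and Wood~\cite{BMW} proved that there is an absolute constant $c>0$ such that for every $\Delta\ge9$ and every $\epsilon>0$, for all sufficiently large $n$ with $\Delta n$ even, some $\Delta$-regular $n$-vertex graph has geometric thickness at least $c\sqrt\Delta\,n^{1/2-4/\Delta-\epsilon}$. So the geometric thickness is unbounded for each $\Delta\ge9$. The question that remains, posed in~\cite{BMW}, is this: \emph{is there an absolute constant $C$ such that every graph of maximum degree at most $8$ has geometric thickness at most $C$?} The answer is no, and the threshold lies between $4$ and $5$.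

\begin{theorem}\label{thm:five}
For every $t$ and all sufficiently large even $n$, there is a $5$-regular $n$-vertex graph with geometric thickness greater than $t$.
\end{theorem}

\begin{theorem}\label{thm:four}
Every graph of maximum degree at most $4$ has geometric thickness at most $4$.
\end{theorem}

Duncan, Eppstein and Kobourov~\cite{DEK} proved the stronger bound $2$ for these graphs. We do not need it, and the bound $4$ has a short proof.

\begin{corollary}\label{cor:iff}
The graphs of maximum degree at most $\Delta$ have bounded geometric thickness if and only if $\Delta\le4$. In particular, no constant bounds the geometric thickness of the graphs of maximum degree at most $8$.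
\end{corollary}

Theorem~\ref{thm:five} is proved by counting. For fixed $\Delta$ there are $n^{(\Delta/2+o(1))n}$ labeled $\Delta$-regular graphs on $[n]$ (Theorem~\ref{thm:BC} below). The number of graphs of bounded geometric thickness has an exponent that does not depend on the bound.

\begin{theorem}\label{thm:exponent}
For each fixed $t\ge2$, the number of labeled $n$-vertex graphs with geometric thickness at most $t$ is $n^{(2+o(1))n}$.
\end{theorem}

The exponent $2$ is the number of coordinates of a point in the plane, and $\Delta/2>2$ holds exactly when $\Delta\ge5$. Letting $t$ grow with $n$ gives a quantitative statement.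

\begin{theorem}\label{thm:quant}
There is an absolute constant $c>0$ such that for every $\Delta\ge5$ and all $n\ge n_0(\Delta)$ with $\Delta n$ even, all but a fraction at most $e^{-\Delta n}$ of the labeled $\Delta$-regular graphs on $[n]$ have geometric thickness at least
\[
c\sqrt\Delta\;n^{1/2-2/\Delta}\,(\log n)^{-(1-2/\Delta)} .
\]
\end{theorem}

This improves the exponent $\frac12-\frac4\Delta-\epsilon$ of~\cite{BMW}, and the new exponent $\frac12-\frac2\Delta$ is positive for every $\Delta\ge5$. Theorems~\ref{thm:five} and~\ref{thm:quant} and the upper bound in Theorem~\ref{thm:exponent} all come from one estimate. Let $N(n,m,t)$ be the number of labeled graphs on $[n]$ with $m$ edges and geometric thickness at most $t$, and put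
\[
Q(n,m,t)=\sum_{j\le 2m}\binom{tn}{j}.
\]

\begin{theorem}\label{thm:count}
There is an absolute constant $C_1\ge1$ such that for all integers $n\ge4$ and $m,t\ge1$ and every real $r\ge1$, with $b=C_1m/\sqrt r+3t$,
\[
N(n,m,t)\le Q(n,m,t)\cdot n^{20b}\cdot(12e\,b)^{2n}\cdot2^{m+t}\cdot(56e\,r)^m .
\]
\end{theorem}

The parameter $r$ is free. When $t$ and $m/n$ are bounded and $r$ is a large constant, $b$ is a small multiple of $n$, the factor $(12eb)^{2n}$ is at most $n^{2n}$, the factor $n^{20b}$ is a small power of $n^n$, and the other factors are only exponential in $n$.

Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:monotone} studies drawings by monotone paths; they give Theorem~\ref{thm:four}, the lower bound in Theorem~\ref{thm:exponent}, and a model of the counting argument. Sections~\ref{sec:color} and~\ref{sec:code} prove Theorem~\ref{thm:count}, and Section~\ref{sec:apply} derives the remaining results from it.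

\section{Tools}\label{sec:tools}

\paragraph{Sign vectors.} Real polynomials $f_1,\dots,f_s$ in $\ell$ variables \emph{realize} a vector in $\{+,-\}^s$ if it is the vector of signs of $f_1(z),\dots,f_s(z)$ at some point $z\in\mathbb R^\ell$ where no $f_j$ vanishes.

\begin{theorem}[Warren~\cite{W}]\label{thm:W}
Let $d\ge1$ and $s\ge\ell$. Then $s$ real polynomials of degree at most $d$ in $\ell$ variables realize at most $(4eds/\ell)^\ell$ sign vectors in $\{+,-\}^s$.
\end{theorem}

We always take $\ell=2n$, the variables being the coordinates of $n$ points. For points $p,q,w$ of the plane let $\operatorname{orient}(p,q,w)=\det(q-p,\,w-p)$. This is a polynomial of degree $2$ in the six coordinates. It vanishes exactly when the points are collinear, it is unchanged by cyclic permutations and changes sign under transpositions, and its sign tells on which side of the directed line $pq$ the point $w$ lies. A point $w$ lies in the interior of a triangle $aa'a''$ if and only if $\operatorname{orient}(a,a',w)$, $\operatorname{orient}(a',a'',w)$ and $\operatorname{orient}(a'',a,w)$ are nonzero and have the same sign.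

\paragraph{Separators.}

\begin{theorem}[Lipton and Tarjan~\cite{LT}]\label{thm:LT}
There is an absolute constant $c_0$ such that for every $N$-vertex planar graph and every $0<\varepsilon\le1$ there is a set of at most $c_0\sqrt{N/\varepsilon}$ vertices whose removal leaves only components with at most $\varepsilon N$ vertices.
\end{theorem}

We use it in the following form: \emph{for every real $r\ge1$ there is a set of at most $c_0N/\sqrt r$ vertices whose removal leaves only components with at most $r$ vertices.} For $r<N$ take $\varepsilon=r/N$; for $r\ge N$ take the empty set.

\paragraph{Regular graphs.}

\begin{theorem}[Bender and Canfield~\cite{BC}]\label{thm:BC}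
For fixed $\Delta$ and $n\to\infty$ with $\Delta n$ even, the number of labeled $\Delta$-regular graphs on $[n]$ is
\[
(1+o(1))\sqrt2\,e^{(1-\Delta^2)/4}\bigl(\Delta^{\Delta/2}e^{-\Delta/2}/\Delta!\bigr)^n\,n^{\Delta n/2}.
\]
\end{theorem}

Since $\Delta!\le\Delta^\Delta$, the last two factors have product at least $(n/(e\Delta))^{\Delta n/2}$. The remaining factor tends to a positive constant, while $(9/e)^{\Delta n/2}\to\infty$. Hence for $n\ge n_1(\Delta)$ with $\Delta n$ even,
\begin{equation}\label{eq:regular}
\text{there are at least }\Bigl(\frac{n}{9\Delta}\Bigr)^{\Delta n/2}\text{ labeled $\Delta$-regular graphs on }[n].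
\end{equation}
We also use Petersen's $2$-factor theorem: the edge set of a $2k$-regular graph splits into $k$ spanning $2$-regular subgraphs.

\paragraph{Triangulations.} A \emph{plane straight-line graph} is a straight-line drawing without crossings; its \emph{faces} are the connected components of the complement of the drawing, and they are open sets. Every plane straight-line graph on a finite point set $P$ extends, by adding edges only, to a \emph{triangulation} of $P$: a plane straight-line graph with vertex set $P$ whose bounded faces are open triangles, the closures of which cover $\operatorname{conv}P$. If the boundary of $\operatorname{conv}P$ is a triangle containing only three points of $P$, Euler's formula gives $3|P|-6$ edges and $2|P|-5$ bounded faces, which we call \emph{inner triangles}. Every edge is a side of an inner triangle.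

\paragraph{Binomial coefficients.} For integers $1\le k\le a$,
\begin{equation}\label{eq:binom}
\binom ak\le\sum_{j\le k}\binom aj\le\Bigl(\frac{ea}k\Bigr)^k ,
\end{equation}
because $(k/a)^k\sum_{j\le k}\binom aj\le\sum_{j}\binom aj(k/a)^j=(1+k/a)^a\le e^k$.

\section{Monotone paths: what two coordinates can and cannot do}\label{sec:monotone}

A path that visits points from left to right does not cross itself, and neither does a path that visits them from bottom to top. The two orders can be prescribed independently.

\begin{lemma}\label{lem:orders}
Let $\sigma_1,\sigma_2$ be linear orders of a finite set $V$. There is a placement of $V$ in the plane with no three points collinear, with distinct $x$-coordinates in the order $\sigma_1$ and distinct $y$-coordinates in the order $\sigma_2$. In this placement, two segments $uv$ and $u'v'$ do not cross if, in one of the two orders, both of $u,v$ are at or before both of $u',v'$.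
\end{lemma}

\begin{proof}
Put each vertex at the point whose coordinates are its ranks in $\sigma_1$ and $\sigma_2$, and then move the points one at a time, each by less than $\frac12$, off the finitely many lines through two points already moved. The orders are kept and no three points are collinear. Suppose that the condition on the segments holds in $\sigma_1$. A crossing point is interior to both segments, so its $x$-coordinate lies strictly between those of $u$ and $v$ and strictly between those of $u'$ and $v'$. These open intervals are disjoint. For $\sigma_2$ use the $y$-coordinate.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}]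
Let $G$ have maximum degree at most $4$. To apply Petersen's theorem we embed $G$ in a $4$-regular graph: take two copies of the graph and join the two copies of each vertex of degree less than $4$. The result is simple, has maximum degree at most $4$, and every degree below $4$ has gone up by one, so at most four rounds give a $4$-regular graph containing $G$. Split it into two $2$-factors and restrict them to $G$. This writes $E(G)$ as a disjoint union $F_1\cup F_2$, where each $F_j$ has maximum degree at most $2$, so that its components are paths and cycles.

A cycle cannot be monotone, so we open each one. Let $M_j$ consist of one edge from each cycle of $F_j$. Then $(V(G),F_j\setminus M_j)$ is a disjoint union of paths, isolated vertices included. Let $\sigma_j$ list these paths one after another, each in its path order, and place the vertices by Lemma~\ref{lem:orders}. As no three points are collinear, this is a straight-line drawing. The edges of $F_j\setminus M_j$ join vertices that are consecutive in $\sigma_j$, so any two of them satisfy the condition of the lemma. Each edge of $M_j$ joins the first and the last vertex of one of the paths, different edges belong to different paths, and different paths occupy disjoint intervals of $\sigma_j$;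 so any two edges of $M_j$ satisfy the condition as well. The four classes $F_1\setminus M_1$, $M_1$, $F_2\setminus M_2$, $M_2$ are the four colors.
\end{proof}

The same placement shows that the exponent $2$ in Theorem~\ref{thm:exponent} cannot be lowered.

\begin{lemma}\label{lem:lower}
For $n\ge2$ there are at least $(n!)^2/(4\cdot9^n)=n^{(2-o(1))n}$ labeled graphs on $[n]$ with geometric thickness at most $2$.
\end{lemma}

\begin{proof}
Let $P_1,P_2$ be Hamiltonian paths on $[n]$ and let $\sigma_j$ be the order along $P_j$. In the placement of Lemma~\ref{lem:orders}, give color $1$ to the edges of $P_1$ and color $2$ to the other edges of $P_2$. Edges of color $j$ join consecutive elements of $\sigma_j$, so $P_1\cup P_2$ has geometric thickness at most $2$. There are $(n!/2)^2$ ordered pairs $(P_1,P_2)$. A graph arises from at most $3^{2n}$ pairs, because it has fewer than $2n$ edges and the pair is determined once we know, for each edge, whether it lies in $P_1$ only, in $P_2$ only, or in both. Finally $n!\ge(n/e)^n$.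
\end{proof}

The proof of Theorem~\ref{thm:four} spends one coordinate on each $2$-factor. A graph of maximum degree $5$ has too many edges at a vertex for two $2$-factors, and one would like a third direction. The next example shows that further directions bring almost no new freedom; it is the proof of Theorem~\ref{thm:five} in miniature.

\begin{example}\label{ex:model}
Fix nonzero vectors $u_1,\dots,u_t$ in the plane, $t\ge2$. A placement $p_1,\dots,p_n$ in which the numbers $\langle u_i,p_v\rangle$, $v\in[n]$, are distinct for each $i$ defines $t$ linear orders of $[n]$, and with them $t$ monotone Hamiltonian paths. How many $t$-tuples of orders occur?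

Take $n=2$. The $i$th order is the sign of $\langle u_i,p_1-p_2\rangle$. The $t$ lines $\langle u_i,z\rangle=0$ cut the plane into at most $2t$ sectors, and the sector containing $p_1-p_2$ determines all the signs. So at most $2t$ of the $2^t$ tuples occur. For the directions $(1,0)$ and $(0,1)$ all four occur. Add $(1,1)$, and only six of eight remain: if $p_1$ is to the left of and below $p_2$, or to the right of and above it, the third order is forced.

For $n\ge3$ the orders are determined by the signs of the $s=t\binom n2\ge2n$ linear polynomials $\langle u_i,p_v-p_w\rangle$ in $2n$ variables. By Theorem~\ref{thm:W}, at most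
\[
\Bigl(\frac{4e\cdot t\binom n2}{2n}\Bigr)^{2n}\le(etn)^{2n}
\]
tuples occur, out of $(n!)^t$. Once the orders are known, there are fewer than $tn$ candidate edges, the pairs consecutive in some order. So at most $(etn)^{2n}2^{tn}$ graphs on $[n]$ are covered by the monotone paths of some placement. For fixed $t$ this is $n^{(2+o(1))n}$, far fewer than the $(n/45)^{5n/2}$ labeled $5$-regular graphs given by~\eqref{eq:regular}.
\end{example}

The example has two ingredients: about $n^2$ polynomials, so that Theorem~\ref{thm:W} costs about $(n^2/n)^{2n}=n^{2n}$, and a list of $O(n)$ candidate edges determined by their signs. In a general drawing the color classes are arbitrary plane graphs. The obvious polynomials are then the $\binom n3$ orientations of all triples, and for $n\ge5$ Theorem~\ref{thm:W} bounds the number of their sign vectors by $\bigl(8e\binom n3/(2n)\bigr)^{2n}\le(2n^2)^{2n}=4^nn^{4n}$. A count that pays $n^{4n}$ can beat $n^{\Delta n/2}$ only for $\Delta\ge9$. To reach $\Delta=5$ we must make do with $O(n^2)$ orientations.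

The plan is to choose, for each color, a small set of segments between vertices, the \emph{walls}, and to record only on which side of each wall each vertex lies. If there are $O(b)$ walls in total, this is $O(bn)$ polynomials and costs $O(b)^{2n}$, however many colors share the walls. Naming the walls costs $n^{O(b)}$, so $b$ must be a small fraction of $n$. And the walls of a color must cut the plane into regions with at most $r$ vertices each, which the edges of that color do not leave; then there are only $O(r)$ candidate edges per vertex. Separators provide such walls.

\section{Walls and labels for one color}\label{sec:color}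

Fix once and for all a triangle in the plane with vertex set $X=\{x_1,x_2,x_3\}$. It serves as a frame that makes every relevant face bounded; since its coordinates are constants, it adds no variables.

\begin{lemma}\label{lem:generic}
If a graph $G$ has geometric thickness at most $t$, then it has a straight-line drawing with a $t$-coloring of the edges without monochromatic crossings in which all vertices lie in the interior of $\operatorname{conv}X$ and no three points of $V(G)\cup X$ are collinear.
\end{lemma}

\begin{proof}
Start from any such colored drawing. Here we use that an edge contains no vertex other than its endpoints. Two edges that overlap along a segment would put an endpoint of one on the other, so two adjacent edges meet only at their common endpoint, and two nonadjacent edges that meet do so in a single point, which is an endpoint of neither: they cross. Hence nonadjacent edges of the same color are disjoint compact sets. The requirements on the drawing now say that finitely many distances are positive: between two vertices, between a vertex and an edge not incident to it, and between nonadjacent edges of the same color. They survive all sufficiently small moves of the vertices. Scale and translate the drawing into the interior of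 $\operatorname{conv}X$, and then move the vertices slightly, one at a time, off all lines through two points of $X$ or vertices already moved.
\end{proof}

For the rest of this section let $W$ be a finite set of points in the interior of $\operatorname{conv}X$ with no three points of $W\cup X$ collinear, let $T$ be a triangulation of $W\cup X$, and let $r\ge1$. In the application $W$ is the set of vertices that meet one color and $T$ contains the edges of that color. Let $B$ be a set with $X\subseteq B\subseteq W\cup X$ such that every component of $T-B$ has at most $r$ vertices, and put $\beta=|B|$.

The regions of our plan are the faces of the induced plane graph $T[B]$. The edges of $T$ cross no edge of $T[B]$, which is what we want. But these faces need not be convex, or even simply connected, so membership in a face is not directly a condition on the signs of a few orientations. We therefore cut the faces into triangles and remember which triangles belong together. Let $H$ be a triangulation of $B$ containing $T[B]$; its edges are the walls. Let $\mathcal T$ be the set of its inner triangles, each identified with its triple of vertices. Then $|\mathcal T|\le2\beta$ and $H$ has at most $3\beta$ edges.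

An open triangle of $H$ is connected and disjoint from the drawing of $T[B]\subseteq H$, so it lies in one face of $T[B]$. At most $2\beta$ faces arise in this way; number them, and let $\varphi\colon\mathcal T\to\{1,\dots,2\beta\}$ assign to each triangle the number of its face. A point $v\in W\setminus B$ is interior to $\operatorname{conv}X$ and lies on no wall, since no three points are collinear. So it lies in the interior of a unique triangle $\tau(v)\in\mathcal T$. Its \emph{label} is $\lambda(v)=\varphi(\tau(v))$, the number of the face of $T[B]$ that contains $v$.

A pair of points of $W\cup X$ is a \emph{candidate} if it is of one of the following types: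
\begin{enumerate}
\item an edge of $H$;
\item $va$ with $v\in W\setminus B$ and $a\in B$, where $a$ is a vertex of some $\tau\in\mathcal T$ with $\varphi(\tau)=\lambda(v)$;
\item $uv$ with $u,v\in W\setminus B$ and $\lambda(u)=\lambda(v)$.
\end{enumerate}
The set $S$ of candidates depends only on the combinatorial data $W$, $B$, $\mathcal T$, $\varphi$ and the map $\tau$; the edges of $H$ are the sides of the triples in $\mathcal T$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\coordinate (x1) at (0,0);
\coordinate (x2) at (8,0);
\coordinate (x3) at (4,7);
\coordinate (a) at (4,1.8);
\coordinate (u) at (3,3.9);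
\coordinate (v) at (5,3.8);
\coordinate (w) at (4.4,0.7);
\fill[gray!20] (x1)--(a)--(x2)--cycle;
\draw[very thick] (x1)--(x2)--(x3)--cycle (x1)--(a)--(x2);
\draw[very thick,dashed] (a)--(x3);
\draw (w)--(x1) (w)--(x2) (w)--(a) (u)--(x1) (u)--(x3) (u)--(v)
      (v)--(x1) (v)--(a) (v)--(x2) (v)--(x3);
\fill (x1) circle (3pt) node[below left] {$x_1$};
\fill (x2) circle (3pt) node[below right] {$x_2$};
\fill (x3) circle (3pt) node[above] {$x_3$};
\fill (a) circle (3pt) node[above left] {$a$};
\filldraw[fill=white] (u) circle (3pt) node[left] {$u$};
\filldraw[fill=white] (v) circle (3pt) node[above right] {$v$};
\filldraw[fill=white] (w) circle (3pt) node[below] {$w$};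
\end{tikzpicture}
\caption{A triangulation $T$ (all solid edges) of seven points, with separator $B=\{x_1,x_2,x_3,a\}$ (black). The thick solid edges form $T[B]$, which has two bounded faces, one shaded and one white. Adding the dashed edge $ax_3$ gives the triangulation $H$ of $B$. The edges $uv$ and $vx_1$ of $T$ cross the dashed edge but stay in the white face.}
\label{fig:walls}
\end{figure}

\begin{example}\label{ex:seven}
In Figure~\ref{fig:walls}, $W=\{a,u,v,w\}$ and $B=X\cup\{a\}$. The components of $T-B$ are $\{w\}$ and $\{u,v\}$, so $r=2$ is allowed. The triangle $x_1x_2a$ has label $1$, and the triangles $x_1ax_3$ and $ax_2x_3$ have label $2$; thus $\lambda(w)=1$ and $\lambda(u)=\lambda(v)=2$. The candidates are the $6$ edges of $H$, the $3$ pairs joining $w$ to $x_1,x_2,a$, the $8$ pairs joining $u$ or $v$ to a point of $B$, and the pair $uv$. These $18$ pairs are the $15$ edges of $T$ together with $ax_3$, $ua$ and $ux_2$. The example shows why triangles alone would not do: $u$ and $v$ are adjacent but lie in different triangles of $H$, and $v$ is adjacent to $x_1$, which is not a vertex of $\tau(v)=ax_2x_3$.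
\end{example}

The separator controls the components of $T-B$, an abstract notion, while the labels record faces. The next lemma connects the two, and it is the reason for applying the separator theorem to a triangulation and not to the color class itself. If the color class is a matching, its components have two vertices already, nothing needs to be removed, and all vertices lie in the single face bounded by the frame.

\begin{lemma}\label{lem:few}
For each label $\ell$, at most $r$ points $v\in W\setminus B$ have $\lambda(v)=\ell$.
\end{lemma}

\begin{proof}
Let $v\ne w$ be points of $W\setminus B$ in the same face $F$ of $T[B]$. It suffices to show that they lie in the same component of $T-B$. The three sides of the frame are edges of $T[B]$, so $F$ lies in the interior of $\operatorname{conv}X$.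

Since $F$ is open and connected, there is a polygonal path $v=p_0,p_1,\dots,p_s=w$ in $F$ with $s\ge2$. It is compact, so it stays in $F$ when $p_1,\dots,p_{s-1}$ are moved slightly. Move them so that none lies on a line through two vertices of $T$ and no segment $p_{j-1}p_j$ contains a vertex of $T$, except for $v$ at the start and $w$ at the end of the path. Each segment of the path has an endpoint off the line of any given edge of $T$, so it meets that edge in at most one point. Apart from $v$ and $w$, such a point is interior to both the segment and the edge, and there the path passes from one of the two triangles along the edge into the other.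

So the path traverses inner triangles $f_0,\dots,f_k$ of $T$, where $v$ is a vertex of $f_0$, $w$ is a vertex of $f_k$, and $f_{j-1}$ and $f_j$ share the edge crossed between them. That edge meets $F$, so it is not an edge of $T[B]$, and it has an endpoint $u_j\notin B$, which is a vertex of both $f_{j-1}$ and $f_j$. Put $u_0=v$ and $u_{k+1}=w$. For $0\le j\le k$ the points $u_j$ and $u_{j+1}$ are vertices of the triangle $f_j$ and lie outside $B$, so they are equal or adjacent in $T-B$. Hence $v$ and $w$ are in the same component.
\end{proof}

\begin{lemma}\label{lem:candidates}
Every edge of $T$ is a candidate, and $|S|\le3\beta+6\beta r+|W|r$.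
\end{lemma}

\begin{proof}
An edge of $T$ with both ends in $B$ belongs to $T[B]\subseteq H$ and has type 1. An edge with no end in $B$ is a connected set disjoint from the drawing of $T[B]$, so its ends lie in the same face and it has type 3.

Let $va$ be an edge of $T$ with $v\notin B$ and $a\in B$. The segment $va$ without the point $a$ is connected and disjoint from the drawing of $T[B]$, so it lies in the face $F$ containing $v$. We look for the required triangle near $a$. The closed triangles of $H$ cover $\operatorname{conv}X$, and those of which $a$ is not a vertex do not contain $a$, so they are at positive distance from it. Hence a point $q\ne a$ of the segment close enough to $a$ lies in a closed triangle $\tau\in\mathcal T$ with vertex $a$. The point $q$ may lie on the boundary of $\tau$ as far as this argument knows, but $F$ is an open set containing $q$, and $q$ is in the closure of the interior of $\tau$, so $F$ meets the interior of $\tau$. That interior lies in a single face, which must be $F$. Thus $\varphi(\tau)=\lambda(v)$ and $va$ has type 2.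

There are at most $3\beta$ pairs of type 1. A pair of type 2 is obtained by choosing a triangle $\tau$ in at most $2\beta$ ways, one of its $3$ vertices, and one of the at most $r$ points with label $\varphi(\tau)$, by Lemma~\ref{lem:few}. A pair of type 3 is obtained by choosing $u$ in at most $|W|$ ways and one of the at most $r$ points with label $\lambda(u)$.
\end{proof}

\section{The encoding: proof of Theorem~\ref{thm:count}}\label{sec:code}

Put $C_1=\max(1,5c_0)$, with $c_0$ from Theorem~\ref{thm:LT}. We assign to each graph $G$ counted by $N(n,m,t)$ a code that determines it, and we count the codes item by item, bounding the number of possibilities for each item given the earlier ones.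

\paragraph{The data attached to a graph.} Fix a colored drawing of $G$ as in Lemma~\ref{lem:generic} and identify $V=[n]$ with its point set. For a color $i\in[t]$ let $E_i$ be its set of edges, $m_i=|E_i|$, let $V_i$ be the set of vertices incident to $E_i$, and $n_i=|V_i|$. Then $n_i\le2m_i$ and $\sum_in_i\le2m$. Let $I$ be the set of colors with $m_i\ge1$; for $i\in I$ we have $n_i\ge2$, and so $n_i+3\le\frac52n_i$. We work with $V_i$ instead of $V$ so that the total size of the separators is governed by $m$ and not by $tn$; this matters when $t$ is large, as in Theorem~\ref{thm:quant}.

Let $i\in I$. The edges in $E_i$ form a plane straight-line graph on $V_i\cup X$; extend it to a triangulation $T_i$. By Theorem~\ref{thm:LT} there is a set of at most $c_0(n_i+3)/\sqrt r$ vertices of $T_i$ whose removal leaves components with at most $r$ vertices. Let $B_i$ be this set together with $X$. Removing more vertices only shrinks or splits components, so all components of $T_i-B_i$ have at most $r$ vertices. With $\beta_i=|B_i|$,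
\begin{equation}\label{eq:beta}
\beta_i\le\tfrac52c_0\,n_i/\sqrt r+3,\qquad\beta_i\le n_i+3\le\tfrac52n_i,\qquad\sum_{i\in I}\beta_i\le\frac{5c_0m}{\sqrt r}+3t\le b .
\end{equation}
Apply Section~\ref{sec:color} with $W=V_i$, $T=T_i$, $B=B_i$, and call the resulting objects $\mathcal T_i,\varphi_i,\tau_i,\lambda_i,S_i$. By Lemma~\ref{lem:candidates}, $E_i\subseteq S_i$, and by~\eqref{eq:beta} and $r\ge1$,
\begin{equation}\label{eq:S}
|S_i|\le3\beta_i+6\beta_ir+n_ir\le\bigl(\tfrac{15}2+15+1\bigr)n_ir\le28\,n_ir .
\end{equation}

\paragraph{Item (a): which vertices meet which colors.} Record the sets $V_1,\dots,V_t$. Together they form a subset of $[t]\times[n]$ of size at most $2m$, so there are at most $Q(n,m,t)$ possibilities. This item determines $I$ and the numbers $n_i$.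

\paragraph{Item (b): the walls.} Record the triples $(B_i,\mathcal T_i,\varphi_i)$ for $i\in I$, as combinatorial objects on the names $[n]\cup X$. Since $n\ge4$, we have $\beta_i\le n+3\le n^2$ and $2\beta_i\le2(n+3)\le n^2$. There are at most $n^{2t}\le n^b$ choices of the sizes $(\beta_i)_{i\in I}$, as $b\ge3t$. Given $\beta_i$, there are at most $(n+3)^{\beta_i}\le n^{2\beta_i}$ choices of $B_i$. The set $\mathcal T_i$ consists of $2\beta_i-5$ triples from $B_i$, so there are at most $(\beta_i^3)^{2\beta_i}\le n^{12\beta_i}$ choices for it, and then at most $(2\beta_i)^{2\beta_i}\le n^{4\beta_i}$ choices of $\varphi_i$. By~\eqref{eq:beta} this item has at most $n^b\prod_{i\in I}n^{18\beta_i}\le n^{19b}\le n^{20b}$ possibilities.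

\paragraph{Item (c): the vertices relative to the walls.} We need the labels $\lambda_i(v)$. Recorded color by color, they could cost up to $\prod_{i\in I}(2\beta_i)^{n_i}$, a product with total exponent $\sum_in_i$, which may be as large as $2m$. As in Example~\ref{ex:model}, we use instead that all labels of a vertex are read off from one position in the plane. This is where it matters that the edges are straight and the placement is common to all colors.

Record the signs of $\operatorname{orient}(a,a',v)$ for all $i\in I$, all sides $aa'$ of triples in $\mathcal T_i$ (each in a fixed order), and all $v\in V\setminus\{a,a'\}$. Once items (a) and (b) are fixed, this is a fixed list of polynomials of degree at most $2$ in the $2n$ coordinates of $V$; the walls move with their endpoints, and the points of $X$ are constants. The list has length at most $n\sum_{i\in I}3\beta_i\le3bn$, and no member vanishes at our drawing, since no three points of $V\cup X$ are collinear. Pad the list with copies of the constant polynomial $1$ to length $s=\lfloor3bn\rfloor$; this does not change the number of sign vectors, and $s\ge9n\ge2n$ because $b\ge3$. By Theorem~\ref{thm:W} this item has at most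
\[
\Bigl(\frac{4e\cdot2\cdot3bn}{2n}\Bigr)^{2n}=(12eb)^{2n}
\]
possibilities.

\paragraph{Item (d): the edges.} Record the sets $E_i$. For $i\in I$ and $v\in V_i\setminus B_i$, the triangle $\tau_i(v)$ is the unique $aa'a''\in\mathcal T_i$ for which $\operatorname{orient}(a,a',v)$, $\operatorname{orient}(a',a'',v)$, $\operatorname{orient}(a'',a,v)$ have the same sign, and these signs are part of item (c). So items (a)--(c) determine the maps $\tau_i$ and hence the candidate sets $S_i$, which satisfy~\eqref{eq:S} with $n_i$ known from item (a). There are at most $\binom{m+t-1}{t-1}\le2^{m+t}$ choices of nonnegative integers $m_1,\dots,m_t$ with sum $m$, and only those with $n_i\le2m_i$ for $i\in I$ and $m_i=0$ for $i\notin I$ can occur. For such a choice $|S_i|\le56\,rm_i$, and by~\eqref{eq:binom} the number of choices of subsets $E_i\subseteq S_i$ with $|E_i|=m_i$ is at most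
\[
\prod_{i\in I}\binom{|S_i|}{m_i}\le\prod_{i\in I}(56e\,r)^{m_i}=(56e\,r)^m .
\]
This item has at most $2^{m+t}(56er)^m$ possibilities.

Since $E(G)=\bigcup_iE_i$, the code determines $G$. Multiplying the bounds for the four items proves Theorem~\ref{thm:count}. \qed

\section{Choosing the size of the pieces}\label{sec:apply}

In Theorem~\ref{thm:count} a larger $r$ makes the walls cheaper, through $n^{20b}$, and the edges more expensive, through $(56er)^m$. For Theorem~\ref{thm:five} there is a gap of $\frac12$ between the exponents $2$ and $\frac52$, and a constant $r$ that spends half of the gap on the walls is enough.

\begin{proof}[Proof of Theorem~\ref{thm:five}]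
Fix $t\ge1$. Let $n$ be even, $m=5n/2$ and $r=(200C_1)^2$. Then $b=n/80+3t$, so $n^{20b}=n^{n/4+60t}$. Since $12e/80<1$, we have $12eb\le n$ for $n$ large in terms of $t$, and then $(12eb)^{2n}\le n^{2n}$. Also $Q(n,m,t)\le2^{tn}$. Theorem~\ref{thm:count} gives
\[
N(n,5n/2,t)\le A_t^{\,n}\,n^{9n/4+60t},\qquad A_t=2^{2t+5/2}(56er)^{5/2},
\]
and $A_t$ depends only on $t$. By~\eqref{eq:regular} there are at least $(n/45)^{5n/2}$ labeled $5$-regular graphs on $[n]$, each with $5n/2$ edges. The logarithm of the ratio of this number to the bound above is $(n/4-60t)\log n-O_t(n)$, which is positive for all large $n$. So for all large even $n$ some $5$-regular graph on $[n]$ has geometric thickness greater than $t$.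
\end{proof}

Corollary~\ref{cor:iff} follows from Theorems~\ref{thm:five} and~\ref{thm:four}, since a $5$-regular graph has maximum degree at most $\Delta$ for every $\Delta\ge5$.

For the sharper statements we take $r=(\log n)^2$. Then $b$ has order $m/\log n$, so $n^{20b}=e^{O(m)}$ and the walls cost no more than the other exponential factors, at the price of a factor $(\log n)^{2m}$ for the edges.

\begin{proof}[Proof of Theorem~\ref{thm:exponent}]
The lower bound is Lemma~\ref{lem:lower}; this is the only place where $t\ge2$ is used. For the upper bound, a graph of geometric thickness at most $t$ is a union of $t$ planar graphs and has $m\le3tn$ edges. Apply Theorem~\ref{thm:count} with $r=(\log n)^2$ for each $1\le m\le3tn$. We have $Q(n,m,t)\le2^{tn}$ and $b\le3C_1tn/\log n+3t$. Hence $n^{20b}\le e^{60C_1tn}n^{60t}$, and $12eb\le n$ for large $n$, so $(12eb)^{2n}\le n^{2n}$. The last two factors are at most $2^{3tn+t}(56e\log^2n)^{3tn}$. Summing over the at most $3tn$ values of $m$ and adding the graph with no edges, we get at most $n^{2n}(\log n)^{O_t(n)}=n^{(2+o(1))n}$ graphs.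
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Let $0<c\le1$ be an absolute constant, chosen at the end. Let $\Delta\ge5$ and put
\[
m=\frac{\Delta n}2,\qquad r=(\log n)^2,\qquad\theta=c\sqrt\Delta\,n^{1/2-2/\Delta}(\log n)^{-(1-2/\Delta)},\qquad t=\lfloor\theta\rfloor .
\]
Since $\Delta\ge5$, the exponent $\frac12-\frac2\Delta$ is positive and $\theta\to\infty$ with $n$; also $\theta\le\sqrt{\Delta n}$. So for $n$ large in terms of $\Delta$ we have $t\ge\Delta$, $t\le\sqrt{\Delta n}\le\Delta n$ and $3t\le\Delta n/\log n$. We write each factor in Theorem~\ref{thm:count} as a $(\Delta n)$th power.
\begin{itemize}
\item Since $2m=\Delta n\le tn$, inequality~\eqref{eq:binom} gives $Q(n,m,t)\le\bigl(\frac{etn}{2m}\bigr)^{2m}=(et/\Delta)^{\Delta n}$.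
\item We have $b=C_1\Delta n/(2\log n)+3t\le(C_1+1)\Delta n/\log n$, so $n^{20b}\le\bigl(e^{20(C_1+1)}\bigr)^{\Delta n}$.
\item With $C'=12e(C_1+1)\ge1$ and $2/\Delta\le2/5$,
\[
(12eb)^{2n}\le\Bigl(\frac{C'\Delta n}{\log n}\Bigr)^{2n}\le\Bigl[(C')^{2/5}\Bigl(\frac{\Delta n}{\log n}\Bigr)^{2/\Delta}\Bigr]^{\Delta n}.
\]
\item Since $m+t\le2\Delta n$, we have $2^{m+t}\le4^{\Delta n}$.
\item Finally $(56er)^m=(\sqrt{56e}\,\log n)^{\Delta n}$.
\end{itemize}
Let $C_2=e\cdot e^{20(C_1+1)}\cdot(C')^{2/5}\cdot4\cdot\sqrt{56e}$, an absolute constant. The function $x^{1/x}$ is largest at $x=e$, so $\Delta^{2/\Delta}\le e^{2/e}\le3$. Multiplying the five bounds gives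
\[
N(n,m,t)\le\Bigl[C_2\,\frac t\Delta\,\log n\,\Bigl(\frac{\Delta n}{\log n}\Bigr)^{2/\Delta}\Bigr]^{\Delta n}\le\Bigl[3C_2\,\frac t\Delta\,n^{2/\Delta}(\log n)^{1-2/\Delta}\Bigr]^{\Delta n}.
\]
The value of $\theta$ is chosen so that $t\le\theta$ yields $\frac t\Delta\,n^{2/\Delta}(\log n)^{1-2/\Delta}\le c\sqrt{n/\Delta}$. Therefore
\[
N(n,m,t)\le\Bigl(9C_2^2c^2\,\frac n\Delta\Bigr)^{\Delta n/2}.
\]
Dividing by the lower bound in~\eqref{eq:regular}, the fraction of labeled $\Delta$-regular graphs on $[n]$ with geometric thickness at most $t$ is at most $(81C_2^2c^2)^{\Delta n/2}$. Take $c=1/(9eC_2)\le1$, so that $81C_2^2c^2=e^{-2}$ and the fraction is at most $e^{-\Delta n}$. All other $\Delta$-regular graphs on $[n]$ have geometric thickness at least $t+1>\theta$.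
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMW}
J.~Bar\'at, J.~Matou\v{s}ek, and D.~R.~Wood,
\emph{Bounded-degree graphs have arbitrarily large geometric thickness},
arXiv:math/0509150 (2005).

\bibitem{BC}
Bender and Canfield,
J. Combin. Theory A \textbf{24} (1978).

\bibitem{DEK}
Duncan, Eppstein, and Kobourov,
\emph{The geometric thickness of low degree graphs},
SoCG 2004.

\bibitem{LT}
Lipton and Tarjan,
\emph{Applications of a planar separator theorem},
SIAM J. Comput. \textbf{9} (1980).

\bibitem{W}
Warren,
Trans. AMS \textbf{133} (1968).

\end{thebibliography}
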